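\title{Coloring the Erd\H{o}s--R\'enyi orthogonal polarity graph with $O(\sqrt q)$ colors}

\begin{abstract}
The vertices of the Erd\H{o}s--R\'enyi orthogonal polarity graph $ER_q$ are the points of the projective plane over $\mathbb{F}_q$, and two distinct points are adjacent when their dot product is zero. We prove that $\chi(ER_p)\le 6\lceil\sqrt{3p}\,\rceil+2$ for every prime $p$, which answers a question from a paper of Tait and Timmons. More generally, $\chi(ER_q)=\Theta(\sqrt q)$ as $q$ ranges over all prime powers. The colorings are explicit: they use intervals of integers when $q$ is prime, degrees of polynomials when $q$ is a higher power of an odd prime, and totally isotropic subspaces when $q$ is even.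
\end{abstract}

\section{Introduction}

Let $q$ be a prime power. The points of the projective plane $PG(2,q)$ are the one-dimensional subspaces of $\mathbb{F}_q^3$, written in homogeneous coordinates $X=(x_0,x_1,x_2)$, and its lines are the two-dimensional subspaces. There are $q^2+q+1$ points, each line contains $q+1$ of them, and two distinct lines meet in exactly one point. Put
\[
B(X,Y)=x_0y_0+x_1y_1+x_2y_2 .
\]
The \emph{Erd\H{o}s--R\'enyi orthogonal polarity graph} $ER_q$ has the points of $PG(2,q)$ as vertices, and two distinct points $X,Y$ are adjacent when $B(X,Y)=0$. There are no loops. The points $Y$ with $B(X,Y)=0$ form a line $X^\perp$, the \emph{polar line} of $X$, and distinct points have distinct polar lines because $B$ is nondegenerate. A point is \emph{absolute} if it lies on its own polar line, that is, if $B(X,X)=0$. Absolute points have degree $q$ and all others have degree $q+1$.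

We study the chromatic number $\chi(ER_q)$, the least number of independent sets needed to cover the vertices. For $q=2$ it is $3$: the unit vectors $e_1,e_2,e_3$ form a triangle, the point $(1,1,1)$ is adjacent exactly to the three absolute points, and each absolute point has one further neighbor $e_i$, so the absolute points can be colored last. In general, greedy coloring gives $\chi(ER_q)\le q+2$. In the other direction, the eigenvalue method shows that an independent set has at most $q^{3/2}+1$ vertices, so more than $\sqrt q$ colors are needed (Section~\ref{sec:lower}). A coloring with $O(\sqrt q)$ colors must therefore have classes of average size a constant times $q^{3/2}$, within a constant factor of the largest size possible.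

When the order is the square of a power of an odd prime, the lower bound is known to have the right order: $\chi(ER_{q^2})\le 2q+O(q/\log q)$ for every power $q$ of an odd prime. A field of square order has a subfield whose size is exactly the square root of the order, and such a set is a natural building block for large independent sets. A prime field has no proper subfield and no nontrivial additive subgroup, so nothing inside it singles out the scale $\sqrt p$, and one could suspect that prime orders behave differently. The question, posed in \cite{TT}, is this: \emph{is there an absolute constant $C$ such that $\chi(ER_p)\le C\sqrt p$ for all primes $p$?} The answer is yes.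

\begin{theorem}\label{thm:prime}
For every prime $p$,
\[
\chi(ER_p)\le 6\lceil\sqrt{3p}\,\rceil+2 .
\]
If $p\equiv 1\pmod 4$, then $\chi(ER_p)\le 4\lceil\sqrt{2p}\,\rceil+2$.
\end{theorem}

The same order of magnitude holds for all prime powers.

\begin{theorem}\label{thm:all}
There is an absolute constant $C$ with $\sqrt q<\chi(ER_q)\le C\sqrt q$ for every prime power $q$. More precisely, let $q=p^n$ with $p$ prime.
\begin{enumerate}
\item[(a)] If $p$ is odd and $n=2k+1$, then $\chi(ER_q)\le p^k\bigl(6\lceil\sqrt{3p}\,\rceil+4\bigr)+2$.
\item[(b)] If $p$ is odd and $n$ is even, then $\chi(ER_q)\le 4\sqrt q+2$.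
\item[(c)] If $p=2$, then $\chi(ER_q)\le(4+2\sqrt2)\sqrt q+4\log_2 q$.
\end{enumerate}
\end{theorem}

We do not claim that the constants are optimal. For large odd squares $q$, the known bound above, which reads $2\sqrt q+O(\sqrt q/\log q)$, is better than (b).

For odd $q$, a change of coordinates turns adjacency into the equation $w+w'+(x-x')^2=0$ on pairs $(x,w)\in\mathbb{F}_q^2$ (Section~\ref{sec:coords}). Section~\ref{sec:prime} proves Theorem~\ref{thm:prime}; the scale $\sqrt p$ appears there as the length of an interval of integers whose differences have squares below $p$. Section~\ref{sec:odd} treats odd prime powers and uses the prime case for (a). Section~\ref{sec:even} treats $q=2^n$ and is independent of Sections~\ref{sec:coords}--\ref{sec:odd}.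

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
For every prime power $q$, an independent set of $ER_q$ has at most $q^{3/2}+1$ vertices, and $\chi(ER_q)>\sqrt q$.
\end{proposition}

\begin{proof}
Let $N=q^2+q+1$. The graph is not regular, so we restore the loops: let $A$ be the symmetric $N\times N$ matrix with $A_{XY}=1$ if $B(X,Y)=0$ and $A_{XY}=0$ otherwise, diagonal included. Each row sum is $|X^\perp|=q+1$. The entry $(A^2)_{XY}$ counts the points of $X^\perp\cap Y^\perp$, so it is $q+1$ if $X=Y$ and $1$ otherwise; that is, $A^2=J+qI$ with $J$ the all-ones matrix. The all-ones vector $\mathbf 1$ is an eigenvector of $A$ with eigenvalue $q+1$. Its orthogonal complement is $A$-invariant and $A^2=qI$ on it, so the eigenvalues there are $\pm\sqrt q$, and $v^TAv\ge-\sqrt q\,\|v\|^2$ for all $v\perp\mathbf 1$.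

Let $S$ be an independent set with $s=|S|>0$, and write its indicator vector as $\mathbf 1_S=\frac sN\mathbf 1+v$ with $v\perp\mathbf 1$. Then $\|v\|^2=s-s^2/N$. Since $S$ is independent, only diagonal entries contribute to $\mathbf 1_S^TA\mathbf 1_S$, which is therefore at most $s$. Hence
\[
s\ \ge\ \mathbf 1_S^TA\mathbf 1_S\ =\ \frac{(q+1)s^2}{N}+v^TAv\ \ge\ \frac{(q+1)s^2}{N}-\sqrt q\Bigl(s-\frac{s^2}{N}\Bigr).
\]
Dividing by $s$ gives $(q+1+\sqrt q)\,s/N\le 1+\sqrt q$. Since $N=(q+1)^2-q=(q+1+\sqrt q)(q+1-\sqrt q)$, we obtain
\[
s\le(\sqrt q+1)(q-\sqrt q+1)=q^{3/2}+1 .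
\]
Therefore $\chi(ER_q)\ge N/(q^{3/2}+1)$, and this exceeds $\sqrt q$ because $\sqrt q\,(q^{3/2}+1)=q^2+\sqrt q<N$.
\end{proof}

\section{Coordinates for odd $q$}\label{sec:coords}

Let $q$ be a power of an odd prime $p$. We want coordinates in which $ER_q$ has a visible translation symmetry, so that one large independent set yields many. The following fact is used both to find them and in the coloring.

\begin{lemma}\label{lem:three}
For every odd prime $p$ there are $a,b\in\mathbb{F}_p$ with $1+a^2+b^2=0$.
\end{lemma}

\begin{proof}
There are $(p+1)/2$ squares in $\mathbb{F}_p$, counting $0$. So the sets $\{1+a^2\}$ and $\{-b^2\}$ have $p+1$ elements in total, and they intersect.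
\end{proof}

For $x,w,x',w'\in\mathbb{F}_q$ put
\[
\Phi(x,w;x',w')=w+w'+(x-x')^2 ,
\]
and let $H_q$ be the graph on $\mathbb{F}_q\times\mathbb{F}_q^*$ in which distinct pairs $(x,w)$, $(x',w')$ are adjacent when $\Phi(x,w;x',w')=0$. Since $\Phi(x,w;x,w)=2w\ne0$, a set is independent in $H_q$ if and only if $\Phi\neq0$ for any two of its elements, \emph{equal or not}.

\begin{proposition}\label{prop:reduction}
If $q$ is odd, then $\chi(ER_q)\le\chi(H_q)+2$.
\end{proposition}

\begin{proof}
Let $B'(X,Y)=x_0y_2+x_2y_0-x_1y_1$. Over $\mathbb{F}_q$ with $q$ odd, two nondegenerate quadratic forms of the same dimension are isometric if and only if the determinants of their Gram matrices agree modulo squares \cite{Serre}. For $B$ and $B'$ both determinants are $1$. An isometry can be written down: with $a,b$ as in Lemma~\ref{lem:three}, let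
\[
f_0=(1,a,b),\qquad f_1=(0,b,-a),\qquad f_2=\tfrac12(1,-a,-b).
\]
From $a^2+b^2=-1$ we get $B(f_0,f_0)=B(f_2,f_2)=0$, $B(f_1,f_1)=-1$, $B(f_0,f_2)=\frac12(1-a^2-b^2)=1$, and $B(f_0,f_1)=B(f_1,f_2)=0$. This is the Gram matrix of $B'$; it is nonsingular, so $f_0,f_1,f_2$ is a basis, and in this basis $B$ becomes $B'$. We may thus define $ER_q$ by $B'$.

The points off the line $x_0=0$ are the points $(1,x,y)$, and two of them satisfy $B'=0$ if and only if $y+y'=xx'$. Complete the square: let $w=2y-x^2$, which is the value of $B'(X,X)$ at $X=(1,x,y)$. As $q$ is odd, $(x,y)\mapsto(x,w)$ is a bijection of $\mathbb{F}_q^2$, and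
\[
w+w'+(x-x')^2=2(y+y')-x^2-x'^2+(x-x')^2=2(y+y'-xx').
\]
So two distinct points $(1,x,y)$, $(1,x',y')$ are adjacent if and only if $\Phi(x,w;x',w')=0$, and those with $w\ne0$ induce a copy of $H_q$.

The other points form two independent sets. First, any two points $(0,1,m)$, $(0,1,m')$ have $B'=-1$. Second, take the points $(1,x,y)$ with $w=0$ together with $(0,0,1)$. If $w=w'=0$, then $\Phi=0$ forces $x=x'$, so the points coincide; and $B'((0,0,1),Y)=y_0$, so $(0,0,1)$ has no neighbor off the line $x_0=0$.
\end{proof}

The graph $H_q$ has two families of automorphisms. The \emph{translations} $(x,w)\mapsto(x+t,w)$ preserve $\Phi$. The \emph{scalings} $(x,w)\mapsto(\lambda x,\lambda^2w)$ with $\lambda\ne0$ multiply $\Phi$ by $\lambda^2$; they multiply the second coordinate by nonzero squares only. We call the set of vertices with given $w$ a \emph{row}.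

A product $X\times A$ is independent in $H_q$ exactly when no sum of two elements of $A$ has the form $-(x-x')^2$ with $x,x'\in X$. By Proposition~\ref{prop:lower}, the size to aim for is $q^{3/2}$. This suggests a plan: find $X$ of size about $\sqrt q$, such that about $\sqrt q$ translates of $X$ cover $\mathbb{F}_q$ and the squares of differences in $X$ lie in a small, structured set; then cover $\mathbb{F}_q^*$, with the help of scalings, by a bounded number of sets $A$ whose sums avoid the negative of that set. If $q$ is a square, the subfield of order $\sqrt q$ can serve as $X$, since the squares of differences stay in it. In a prime field we use the ordering of the integers instead.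

\section{Prime fields}\label{sec:prime}

Let $p$ be an odd prime, and for $z\in\mathbb{F}_p$ let $r(z)\in\{0,\dots,p-1\}$ be the integer that represents $z$.

\begin{example}\label{ex:13}
Let $p=13$, and cut $\{0,\dots,12\}$ into the five blocks $\{0,1,2\}$, $\{3,4,5\}$, $\{6,7,8\}$, $\{9,10,11\}$, $\{12\}$. If $x,x'$ lie in one block, then $(x-x')^2\in\{0,1,4\}$, so we want sets $A$ whose sums avoid $0,-1,-4$, that is, $0,12,9$. The set $A_0=\{1,2,3\}$ has sums $2,\dots,6$, and $A_1=\{7,8,9\}$ has sums $14,\dots,18$, which are $1,\dots,5$ modulo $13$. So the product of a block with $A_0$ or with $A_1$ is independent. The two sets cannot be merged, since $\Phi(0,3;1,9)=13$.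

The rows $4,5,6,10,11,12$ remain, and the same blocks fail for some of them: $\Phi(0,6;1,6)=13$ and $\Phi(0,11;2,11)=26$. But $-1=5^2$ in $\mathbb{F}_{13}$, and the scaling $(x,w)\mapsto(5x,-w)$ sends the rows $12,11,10$ to $A_0$ and the rows $6,5,4$ to $A_1$. Coloring these vertices by the block of $5x$ and the set containing $-w$, we use $4\cdot5=20$ colors for $H_{13}$. At this size greedy coloring of $ER_{13}$ does better; the point is that in general the number of blocks grows like $\sqrt p$ and the number of sets of rows stays bounded.
\end{example}

In the example, doubling maps $A_0$ to $\{2,4,6\}$ and $A_1$ to $\{1,3,5\}$. So $A_0\cup A_1$ is the set of $w$ with $r(2w)<p/2$, split by the parity of $r(2w)$. This description generalizes, with a parameter $s$ that trades the length of the blocks against the number of rows covered; the example has $s=2$.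

Fix an integer $s\ge2$ and let $L=\lceil\sqrt{p/s}\,\rceil$. Cut $\{0,\dots,p-1\}$ into $\lceil p/L\rceil$ \emph{blocks} of at most $L$ consecutive integers each. Since $L\ge\sqrt{p/s}$, there are at most $\lceil\sqrt{sp}\,\rceil$ blocks. For $\varepsilon\in\{0,1\}$ let
\[
A_\varepsilon=\Bigl\{w\in\mathbb{F}_p^*:\ r(2w)\le\bigl(1-\tfrac1s\bigr)p,\ \ r(2w)\equiv\varepsilon\pmod 2\Bigr\}.
\]
Since $r(w)$ is $r(2w)/2$ or $(r(2w)+p)/2$ according as $r(2w)$ is even or odd, $A_0$ and $A_1$ are the intervals $0<r(w)\le\frac p2-\frac p{2s}$ and $\frac p2<r(w)\le p-\frac{p}{2s}$. They miss two windows of length $\frac{p}{2s}$, one just below $p/2$ and one just below $p$.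

\begin{lemma}\label{lem:block}
If $r(x)$ and $r(x')$ lie in the same block and $w,w'$ lie in the same set $A_\varepsilon$, then $\Phi(x,w;x',w')\ne0$.
\end{lemma}

\begin{proof}
Let $D=r(x)-r(x')$. Then $|D|\le L-1<\sqrt{p/s}$, so $0\le D^2<p/s$. The integer
\[
Z=r(2w)+r(2w')+2D^2
\]
represents $2\Phi(x,w;x',w')$. It is even, because $r(2w)$ and $r(2w')$ have the same parity. It is positive, because $2w\ne0$, and $Z<2(1-\frac1s)p+\frac{2p}s=2p$. The only multiple of $p$ strictly between $0$ and $2p$ is $p$, which is odd. So $p\nmid Z$.
\end{proof}

The windows cannot be absorbed by a better choice of the sets $A_\varepsilon$: for every $p$ we have $\Phi(0,-2;2,-2)=0$, so the row $w=-2$ is incompatible with any block containing $0$ and $2$. The rows in the windows have to be moved by scalings, and a bounded number of scalings must suffice for all of them at once. A row $w$ lies in a window when $2w$ is represented by a negative integer of absolute value less than $p/s$. The sum of $s$ such integers is strictly between $-p$ and $0$, so a linear relation among the multipliers prevents them from all failing together.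

\begin{lemma}\label{lem:pigeon}
Let $\mu_1,\dots,\mu_s\in\mathbb{F}_p^*$ satisfy $\mu_1+\dots+\mu_s=0$. For every $w\in\mathbb{F}_p^*$ there is an $i$ with $\mu_iw\in A_0\cup A_1$.
\end{lemma}

\begin{proof}
Suppose not. Then each integer $v_i=p-r(2\mu_iw)$ satisfies $0<v_i<p/s$, so $0<\sum_iv_i<p$. But $\sum_iv_i$ represents $-2w\sum_i\mu_i=0$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:Hp}
Let $p$ be an odd prime, let $s\ge2$, and suppose that $\mu_1,\dots,\mu_s$ are nonzero squares in $\mathbb{F}_p$, not necessarily distinct, with sum $0$. Then $\chi(H_p)\le 2s\lceil\sqrt{sp}\,\rceil$.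
\end{proposition}

\begin{proof}
Write $\mu_i=\lambda_i^2$. For each $w\ne0$ choose, by Lemma~\ref{lem:pigeon}, an index $i$ and an $\varepsilon$ with $\mu_iw\in A_\varepsilon$. Give $(x,w)$ the color $(i,\varepsilon,\beta)$, where $\beta$ is the block containing $r(\lambda_ix)$. There are at most $s\cdot2\cdot\lceil\sqrt{sp}\,\rceil$ colors. If $(x,w)$ and $(x',w')$ both have color $(i,\varepsilon,\beta)$, then Lemma~\ref{lem:block} gives
\[
\mu_i\,\Phi(x,w;x',w')=\Phi(\lambda_ix,\mu_iw;\lambda_ix',\mu_iw')\neq0 ,
\]
so they are not adjacent.
\end{proof}

The relation $\sum\mu_i=0$ is used only in Lemma~\ref{lem:pigeon}, and the hypothesis that the $\mu_i$ are squares only in the last display, where multiplying $w$ by $\mu_i$ must be matched by multiplying $x$ by a square root of $\mu_i$. The value $s=2$ requires $-1=\mu_1/\mu_2$ to be a square, which happens exactly when $p\equiv1\pmod4$. For the other primes three squares are needed, as in $1+2+4=0$ in $\mathbb{F}_7$.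

\begin{corollary}\label{cor:Hp}
For every odd prime $p$, $\chi(H_p)\le6\lceil\sqrt{3p}\,\rceil$. If $p\equiv1\pmod4$, then $\chi(H_p)\le4\lceil\sqrt{2p}\,\rceil$.
\end{corollary}

\begin{proof}
Take $a,b$ from Lemma~\ref{lem:three}. The nonzero terms among $1,a^2,b^2$ are nonzero squares with sum $0$, and there are $s\in\{2,3\}$ of them, since the term $1$ cannot stand alone. In both cases $2s\lceil\sqrt{sp}\,\rceil\le6\lceil\sqrt{3p}\,\rceil$. If $p\equiv1\pmod4$, use $1+(-1)=0$ with $s=2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:prime}]
For $p=2$ the graph has $7$ vertices and the bound is $20$. For odd $p$, combine Proposition~\ref{prop:reduction} with Corollary~\ref{cor:Hp}.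
\end{proof}

\section{Powers of odd primes}\label{sec:odd}

Let $q=p^n$ with $p$ odd. For $n=1$, part (a) of Theorem~\ref{thm:all} follows from Theorem~\ref{thm:prime}, so let $n\ge2$. Now $\mathbb{F}_q$ has many additive subgroups, and the degree of a polynomial takes over the role that size played in Section~\ref{sec:prime}: the square of a polynomial has even degree, so it cannot cancel a polynomial of odd degree. To move rows of even degree to odd degree by a scaling, the variable of the polynomials should be a square in $\mathbb{F}_q$.

Let $\eta$ generate the cyclic group $\mathbb{F}_q^*$ and put $\theta=\eta^2$, an element of order $(q-1)/2$. A proper subfield of $\mathbb{F}_q$ has $p^d$ elements with $d\mid n$ and $d<n$, hence at most $p^{n/2}$ elements, and its nonzero elements have order at most $p^{n/2}-1$. Since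
\[
\frac{q-1}{2}=(p^{n/2}-1)\,\frac{p^{n/2}+1}{2}>p^{n/2}-1 ,
\]
$\theta$ lies in no proper subfield. So $\mathbb{F}_q=\mathbb{F}_p(\theta)$, and every $z\in\mathbb{F}_q$ is uniquely $z=\sum_{i=0}^{n-1}z_i\theta^i$ with $z_i\in\mathbb{F}_p$. For $z\ne0$, the degree $\deg z$ is the largest $i$ with $z_i\ne0$, and $z_{\deg z}$ is the leading coefficient. Call $z$ \emph{positive} if its leading coefficient lies in $\{1,\dots,\frac{p-1}2\}$ and \emph{negative} if it lies in $\{\frac{p+1}2,\dots,p-1\}$. Two elements of the first set have sum in $[2,p-1]$ and two of the second have sum in $[p+1,2p-2]$, so leading coefficients of the same sign never cancel. Thus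
\begin{equation}\label{eq:sign}
w,w'\text{ of the same sign}\ \Longrightarrow\ w+w'\ne0\ \text{ and }\ \deg(w+w')=\max(\deg w,\deg w').
\end{equation}

Let $k=\lfloor(n-1)/2\rfloor$ and let $X$ be the $\mathbb{F}_p$-span of $1,\theta,\dots,\theta^k$. It has $p^{k+1}$ elements and $p^{n-k-1}$ cosets. This $k$ is the largest with $2k\le n-1$, so that the square of an element of $X$ is computed as a polynomial, with no reduction by the minimal polynomial of $\theta$. Hence for $z\in X$:
\begin{equation}\label{eq:square}
z^2\text{ is }0\text{ or has even degree, and the coefficient of }\theta^{2k}\text{ in }z^2\text{ is }z_k^2 .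
\end{equation}

We color the rows of $H_q$ in groups, with a new palette for each group.

\medskip
\noindent\emph{Rows of odd degree.} Color $(x,w)$ by the coset $x+X$ and the sign of $w$. For two vertices of the same color, $w+w'$ is nonzero of odd degree by \eqref{eq:sign}, while $-(x-x')^2$ is $0$ or of even degree by \eqref{eq:square}. So $\Phi\ne0$. This uses $2p^{n-k-1}$ colors.

\medskip
\noindent\emph{Rows of even degree less than $n-1$.} Here multiplication by $\theta$ shifts the coefficients without reduction, so $\deg(\theta w)=\deg w+1$ is odd. Give $(x,w)$ the color that the previous rule assigns to its image $(\eta x,\theta w)$ under the scaling with $\lambda=\eta$. The scaling multiplies $\Phi$ by $\theta\neq0$, so the classes are independent. This uses another $2p^{n-k-1}$ colors.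

\begin{example}
Let $q=9$ and $\mathbb{F}_9=\mathbb{F}_3(i)$ with $i^2=-1$. The element $\eta=1-i$ has $\eta^2=-2i=i$, of order $4$, so $\eta$ generates $\mathbb{F}_9^*$ and $\theta=i$. Here $k=0$ and $X=\mathbb{F}_3$. A row $w=w_0+w_1i$ with $w_1\neq0$ is colored by $x+\mathbb{F}_3$ and $w_1$: within a class $w+w'$ has $i$-coefficient $2w_1\ne0$, while $(x-x')^2\in\mathbb{F}_3$. The rows $w=\pm1$ are scaled to the rows $\pm i$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:all}(b)]
If $n=2m$, then $k=m-1$ and $n-k-1=m$. The top degree $n-1$ is odd, so the two groups contain all rows, and $\chi(H_q)\le4p^m=4\sqrt q$. Apply Proposition~\ref{prop:reduction}.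
\end{proof}

Now let $n=2k+1$, so that $\sqrt q=p^k\sqrt p$ and $X$ has $p^k$ cosets. The rows of top degree $2k$ remain: this degree is even, squares of elements of $X$ reach it, and $\theta w$ would have to be reduced. One could shrink $X$ to the span of $1,\dots,\theta^{k-1}$, whose squares have degree at most $2k-2$, and use \eqref{eq:sign}. But that subspace has $p^k$ elements and so $p^{k+1}=\sqrt p\,\sqrt q$ cosets, too many by a factor $\sqrt p$. A coset of the smaller subspace records the coset $x+X$ and the exact value of $x_k$. We can afford to record only $O(\sqrt p)$ possibilities beyond $x+X$, and this is what the prime case provides, applied to the top coefficient of $\Phi$.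

\begin{proof}[Proof of Theorem~\ref{thm:all}(a) for $n=2k+1\ge3$]
Let $\psi$ be a proper coloring of $H_p$ with at most $6\lceil\sqrt{3p}\,\rceil$ colors (Corollary~\ref{cor:Hp}). If $\deg w=2k$, then $w_{2k}\ne0$, so $(x_k,w_{2k})$ is a vertex of $H_p$. Color $(x,w)$ by the coset $x+X$ and $\psi(x_k,w_{2k})$. For two vertices of the same color, $x-x'\in X$, so by \eqref{eq:square} the coefficient of $\theta^{2k}$ in $\Phi(x,w;x',w')$ is
\[
w_{2k}+w'_{2k}+(x_k-x'_k)^2 .
\]
The pairs $(x_k,w_{2k})$ and $(x'_k,w'_{2k})$ lie in one class of $\psi$. They may be equal even though $(x,w)\ne(x',w')$, but as noted in Section~\ref{sec:coords} the expression is nonzero in either case. So $\Phi\ne0$. This group uses at most $p^k\cdot6\lceil\sqrt{3p}\,\rceil$ colors and the first two use $4p^k$, and Proposition~\ref{prop:reduction} adds $2$.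
\end{proof}

\section{Characteristic two}\label{sec:even}

Let $q=2^n$. The adjacency relation can again be brought to the form $y+y'=xx'$, but the square can no longer be completed, since $2y-x^2$ does not determine $y$. We work with the relation itself.

\subsection*{Coordinates}
Let $e=(1,1,1)$, $f=(1,1,0)$, $g=(0,1,1)$. In characteristic $2$,
\[
B(e,e)=B(f,g)=1,\qquad B(f,f)=B(g,g)=B(e,f)=B(e,g)=0 .
\]
The Gram matrix is nonsingular, so $e,f,g$ is a basis. There are three kinds of points.
\begin{itemize}
\item Points $\alpha f+\beta g$. Here $B=\alpha\beta'+\alpha'\beta$ is the determinant of $(\alpha,\beta)$ and $(\alpha',\beta')$, which is nonzero for distinct points. These points form an independent set.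
\item Points $e+\beta g$. Any two have $B=1$, so they form an independent set.
\item Points $e+\alpha f+\beta g$ with $\alpha\ne0$. Put $x=1/\alpha$ and $y=\beta/\alpha$. Then $B=1+\alpha\beta'+\alpha'\beta=1+\alpha\alpha'(y+y')$, which vanishes if and only if $y+y'=xx'$.
\end{itemize}
So it suffices to color $\mathbb{F}_q^*\times\mathbb{F}_q$, where distinct $(x,y)$, $(x',y')$ are adjacent if $y+y'=xx'$, and to add two colors.

\subsection*{Separating by a linear functional}
Signs are not available in characteristic $2$, but something simpler is. Let $\ell\colon\mathbb{F}_q\to\mathbb{F}_2$ be $\mathbb{F}_2$-linear. If $\ell(y)=\ell(y')$, then $\ell(y+y')=0$. So if $\ell(xx')=1$ for all $x,x'$ in a set $Y$, then $Y\times\ell^{-1}(0)$ and $Y\times\ell^{-1}(1)$ are independent. The case $x=x'$ must be included, because $(x,y)$ and $(x,y+x^2)$ are adjacent.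

Recall that the trace $\operatorname{Tr}(z)=z+z^2+z^4+\dots+z^{2^{n-1}}$ is an $\mathbb{F}_2$-linear map $\mathbb{F}_{2^n}\to\mathbb{F}_2$ with $\operatorname{Tr}(z^2)=\operatorname{Tr}(z)$, and that the form $(a,z)\mapsto\operatorname{Tr}(az)$ is nondegenerate. For $\ell(z)=\operatorname{Tr}(\lambda^2z)$ with $\lambda\neq0$ we have $\ell(x^2)=\operatorname{Tr}(\lambda x)$, so one functional can serve only the half of $\mathbb{F}_q$ where $\operatorname{Tr}(\lambda x)=1$. The other half is an $\mathbb{F}_2$-subspace, on which we repeat the step with a new $\lambda$. The dimension drops by one each time, so if dimension $d$ costs about $2^{d/2}$ sets $Y$, the total is a geometric series of order $\sqrt q$. The restricted forms may be degenerate, and the next lemma allows for this.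

\begin{lemma}\label{lem:cover}
Let $V$ be a $d$-dimensional vector space over $\mathbb{F}_2$ with a symmetric bilinear form $b$, and let $S=\{x\in V:b(x,x)=1\}$. Then $S$ is a union of at most $2^{d/2}+2$ sets $Y$, each satisfying $b(x,x')=1$ for all $x,x'\in Y$, equal or not.
\end{lemma}

We recall the terms used. A form is \emph{alternating} if $b(u,u)=0$ for all $u$; its \emph{radical} is the subspace of vectors orthogonal to the whole space; a subspace $U$ is \emph{totally isotropic} if $b(u,u')=0$ for all $u,u'\in U$. A nondegenerate alternating form has a basis $a_1,c_1,\dots,a_t,c_t$ with $b(a_i,c_i)=1$ and all other pairs of basis vectors orthogonal; so its dimension is even, and over a given field it is determined up to isometry by its dimension.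

If $z\in S$ and $U$ is totally isotropic and orthogonal to $z$, then $b(z+u,z+u')=b(z,z)=1$ on $z+U$. These are the sets we use.

\begin{example}
Take the dot product on $\mathbb{F}_2^3$. Then $S=\{e_1,e_2,e_3,e\}$ with $e=(1,1,1)$. The vectors of even weight form a nondegenerate alternating plane orthogonal to $e$, covered by its three subspaces $\{0,u\}$, and the sets $e+\{0,u\}$ are $\{e,e_1\}$, $\{e,e_2\}$, $\{e,e_3\}$. On $\mathbb{F}_2^2$, by contrast, $S=\{e_1,e_2\}$ is a coset of the totally isotropic subspace $\{0,(1,1)\}$, which is not orthogonal to $e_1$, and two sets are needed. This is the case $|T|=2$ below.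
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:cover}]
Assume $S\neq\emptyset$. Since $b(x+x',x+x')=b(x,x)+2b(x,x')+b(x',x')$, the map $x\mapsto b(x,x)$ is linear, and it is nonzero. Its kernel $K$ has dimension $d-1$, the form $b|_K$ is alternating, and $S=x_0+K$ for any $x_0\in S$. Let $R$ be the radical of $b|_K$ and write $K=R\oplus M$. Then $b|_M$ is nondegenerate and alternating, of dimension $2t$ say.

\emph{Base points.} By nondegeneracy there is $\nu\in M$ with $b(\nu,u)=b(x_0,u)$ for all $u\in M$. Replacing $x_0$ by $x_0+\nu\in S$, we may assume that $x_0$ is orthogonal to $M$. No such correction is possible on $R$, which is orthogonal to all of $K$. So let $R_0=\{\rho\in R:b(x_0,\rho)=0\}$, a subspace of index at most $2$ in $R$, and let $T\subseteq R$ be a set of coset representatives, $|T|\le2$.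

\emph{Covering $M$ by totally isotropic subspaces.} If $t=0$, take the single subspace $U_1=\{0\}$. If $t\ge1$, the form $\operatorname{Tr}(\alpha\beta'+\alpha'\beta)$ on $\mathbb{F}_{2^t}^2$, with the trace of $\mathbb{F}_{2^t}$, is alternating, since $\alpha\beta+\alpha\beta=0$, and nondegenerate, since the trace form is. It has dimension $2t$ over $\mathbb{F}_2$, so $M$ is isometric to it. The $2^t+1$ one-dimensional $\mathbb{F}_{2^t}$-subspaces cover $\mathbb{F}_{2^t}^2$, and the determinant $\alpha\beta'+\alpha'\beta$ vanishes on each. They give totally isotropic subspaces $U_1,\dots,U_{2^t+1}$ covering $M$.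

\emph{The sets.} Every element of $S=x_0+R+M$ lies in some set $x_0+\tau+R_0+U_j$ with $\tau\in T$. Let $z=x_0+\tau\in S$. The subspace $R_0+U_j$ is totally isotropic, because $R_0$ is orthogonal to $K$ and $U_j$ is totally isotropic. It is orthogonal to $x_0$, because $R_0$ and $M$ are, and to $\tau$, because $\tau\in R$. So $b=1$ on all pairs from $z+R_0+U_j$.

\emph{The count.} There are at most $|T|(2^t+1)$ sets. If $|T|=1$, then $2t\le d-1$ and $2^t+1<2^{d/2}+2$. If $|T|=2$, then $R\neq0$, so $2t\le d-2$ and $2(2^t+1)\le2^{d/2}+2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}(c)]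
Let $\lambda_1,\dots,\lambda_n$ be a basis of $\mathbb{F}_q$ over $\mathbb{F}_2$, and put
\[
V_i=\{x:\operatorname{Tr}(\lambda_jx)=0\text{ for all }j<i\},\qquad S_i=\{x\in V_i:\operatorname{Tr}(\lambda_ix)=1\}=V_i\setminus V_{i+1}.
\]
By nondegeneracy of the trace form, the functionals $x\mapsto\operatorname{Tr}(\lambda_jx)$ are linearly independent. So $\dim V_i=n-i+1$, from $V_1=\mathbb{F}_q$ down to $V_{n+1}=\{0\}$, and $S_1,\dots,S_n$ partition $\mathbb{F}_q^*$. On $V_i$ take the symmetric form $b_i(x,x')=\operatorname{Tr}(\lambda_i^2xx')$. Since $b_i(x,x)=\operatorname{Tr}((\lambda_ix)^2)=\operatorname{Tr}(\lambda_ix)$, the set $S$ of Lemma~\ref{lem:cover} is $S_i$.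

For $x\in S_i$, color $(x,y)$ by $i$, by a set $Y$ from Lemma~\ref{lem:cover} that contains $x$, and by $\operatorname{Tr}(\lambda_i^2y)$. For two vertices of the same color, $\operatorname{Tr}(\lambda_i^2(y+y'))=0$ and $\operatorname{Tr}(\lambda_i^2xx')=1$, so $y+y'\ne xx'$. As $i$ runs from $1$ to $n$, the dimension $d=n-i+1$ takes each value from $1$ to $n$, so the number of colors is at most
\[
\sum_{d=1}^n2\bigl(2^{d/2}+2\bigr)=\frac{2\sqrt2}{\sqrt2-1}\bigl(2^{n/2}-1\bigr)+4n=(4+2\sqrt2)(\sqrt q-1)+4n .
\]
Adding the two remaining colors, and using $2<4+2\sqrt2$, gives (c).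
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:all}]
The lower bound is Proposition~\ref{prop:lower}. The bound in (a) is less than $p^k(6\sqrt{3p}+10)+2\le(6\sqrt3+12)\sqrt q$, and the bound in (b) is at most $6\sqrt q$. In (c), $n/2\le2^{n/2}$ gives $\log_2q\le2\sqrt q$, so the bound is at most $(12+2\sqrt2)\sqrt q$. Hence $C=6\sqrt3+12$ will do.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Serre}
Serre, \emph{A Course in Arithmetic}, Ch.~IV, \S1.7.

\bibitem{TT}
Michael Tait and Craig Timmons, \emph{Independent sets in polarity graphs}, arXiv:1601.05058 (2016).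

\end{thebibliography}
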